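# An incomplete c.e. set whose orbit misses a high prompt degree

## 1. Guessing yes: the orbits of computable, maximal and creative sets

Let $\mathcal{E}=\langle\{W_e:e\in\omega\},\subseteq\rangle$ be the structure of computably enumerable (c.e.) sets under inclusion. We ask how much of the Turing degree of a c.e. set can be seen by an automorphism of $\mathcal E$. A natural first guess about one instance of this is the following statement:

$$\begin{array}{l}\text{If } A \text{ is incomplete and the orbit of } A \text{ contains a set of high prompt degree, then it contains}\\ \text{a set of degree } \mathbf d \text{ for every high prompt c.e. degree } \mathbf d<\mathbf 0'.\end{array}\tag{1}$$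

The question whether (1) holds comes from Peter Cholak, "Some recent research directions in the computably enumerable sets", arXiv:1312.5979 (2013). Here are the notions in it.

**Definition.** The *orbit* of a c.e. set $A$ is the set of all c.e. sets $B$ with $\Phi(A)=B$ for some automorphism $\Phi$ of $\mathcal E$. A c.e. set $A$ is *incomplete* if $A<_T\emptyset'$. A degree $\mathbf d$ is *high* if $\mathbf d'=\mathbf 0''$; a c.e. set is high if its degree is, equivalently if $A'\equiv_T\emptyset''$.

**Definition.** A coinfinite c.e. set $P$ is *promptly simple* if there is a computable function $f$ such that for every $e$ with $W_e$ infinite there are $x$ and $s$ with $x\in W_{e,s}\setminus W_{e,s-1}$ and $x\in P_{f(s)}$. A c.e. degree is *prompt* if it contains a promptly simple set, and *tardy* otherwise. A set has prompt degree if its Turing degree is prompt.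

The degree $\mathbf 0'$ is left out in (1) because whether an incomplete set can be automorphic to a complete one is a separate question.

Why guess yes? An automorphism sees only inclusions, and at first it is hard to see how an orbit that reaches one high prompt degree could be kept out of another. Let us test the guess on three kinds of sets.

*Computable sets.* If $A$ is computable, then $A$ has a complement in $\mathcal E$, and so has every set in its orbit. The orbit consists of computable sets. Since $\mathbf 0'\ne\mathbf 0''$, none of them is high, and (1) holds vacuously.

*Maximal sets.* A coinfinite c.e. set $M$ is maximal if for each c.e. $W\supseteq M$ either $W\setminus M$ or $\omega\setminus W$ is finite. Soare's theorem says that any two maximal sets lie in the same orbit, and Martin's theorem says that the degrees of maximal sets are exactly the high c.e. degrees. So if $A$ is an incomplete maximal set, its orbit contains a set of every high c.e. degree, in particular of every high prompt one. Here (1) holds, and not vacuously.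

*Creative sets.* For c.e. sets, creative means $m$-complete. A creative set is complete, so (1) does not speak about it. But suppose we drop the word "incomplete" from (1). We shall see in Section 3 that creativity can be expressed by inclusion alone. So the orbit of a creative set contains only creative sets, all of degree $\mathbf 0'$, and it misses every incomplete high prompt degree. (Such degrees exist; we build two below.)

The third test shows how an orbit can be tied to degrees: by a property that is definable in $\mathcal E$ and has consequences for the degree. To refute (1) we weaken creativity to a definable property which an incomplete set can have, but which no set below a certain incomplete high prompt degree can have. The guess is false; the precise statements are Theorems I–IV in Section 4.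

## 2. Prompt simplicity, highness by rows, and conventions

**Example 1 (a promptly simple set).** At stage $s\ge 1$, for each $k<s$ that has not acted, if some $w\in W_{k,s}\setminus W_{k,s-1}$ has $w>2k$, put the least such $w$ into $P$; then $k$ has acted. If $W_k$ is infinite, some $w>2k$ enters $W_k$ at a stage $s>k$. Then $k$ acts at $s$ or has acted before, and when it acts, it puts into $P$ an element that enters $W_k$ at that very stage. Each $k$ contributes at most one element, and that element is $>2k$. So the elements of $P$ that are $\le 2k$ come from numbers smaller than $k$, and
$$|P\cap[0,2k]|\le k.\tag{2}$$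
Hence $P$ is coinfinite, and it is promptly simple via $f(s)=s$. Both constructions below contain this one, slowed down by restraints.

A promptly simple set meets every infinite c.e. set, so its complement is infinite and not c.e.; in particular $\mathbf 0$ is tardy. We use one theorem about prompt degrees, due to Ambos-Spies, Jockusch, Shore and Soare (Trans. AMS 281, 1984): *a c.e. degree is prompt iff it is noncappable*, where a degree is cappable if it has infimum $\mathbf 0$ with some nonzero c.e. degree. A c.e. degree below a cappable degree is cappable, so *prompt degrees are closed upward among the c.e. degrees*. Thus, to make the degree of $A$ prompt, it suffices that $A$ computes a promptly simple set.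

For highness we use rows. Let $\mathrm{Inf}=\{j:W_j\text{ is infinite}\}$; it is a textbook fact that $\mathrm{Inf}\equiv_T\emptyset''$. Suppose $A$ is c.e. and $\rho(j,n)$ is a computable function such that for every $j$
$$\lim_n A(\rho(j,n))=1 \text{ if } j\in\mathrm{Inf},\qquad \lim_n A(\rho(j,n))=0\text{ otherwise.}\tag{3}$$
By the limit lemma relative to $A$, $\mathrm{Inf}\le_T A'$. So $\emptyset''\le_T A'$, and $A'\le_T\emptyset''$ because $A\le_T\emptyset'$. Hence (3) makes $A$ high.

**Conventions.** $(W_{e,s})$ is uniformly computable, increasing in $s$, with $W_{e,s}\subseteq[0,s)$. $K_0$ is a fixed creative set. By Myhill's theorem any two creative sets are mapped to each other by a computable permutation of $\omega$. The computable pairing bijection satisfies $\langle i,j\rangle\ge i,j$ and is strictly increasing in its second argument $j$. $\#$ is an injective numbering of the nodes of the trees below. A computation $\Phi^A(z)[s]$ uses the content of $A$ at the given moment of stage $s$; its use $u$ satisfies $u\le s$, and only numbers $<u$ are queried. If $\varphi_{e,s}(y)\downarrow$, then $y,\varphi_e(y)<s$. "New" means larger than every number mentioned so far in the construction. Finally $U\oplus V=\{2x:x\in U\}\cup\{2x+1:x\in V\}$.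

## 3. Creativity in terms of inclusion

Automorphisms of $\mathcal E$ preserve $\cap,\cup,\emptyset,\omega$, all definable from $\subseteq$. A set in $\mathcal E$ is computable iff it has a complement in $\mathcal E$, so computability is definable. Finiteness is definable too: a c.e. set is finite iff all its c.e. subsets are computable. Creativity is defined by the following result, due to Harrington.

**Lemma 1.** A c.e. set $A$ is creative iff there is a c.e. $C$ such that for every c.e. $B\subseteq C$ there is a computable $R$ with $R\cap C$ noncomputable and $R\cap A=R\cap B$.

*Proof.* **Direction ⇒.** The aim is to exhibit $C$ for one creative set. This is enough by Myhill's theorem, since the right side is invariant under computable permutations. Let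
$$A^*=\{\langle e,x\rangle:x\in K_0,\ \langle e,x\rangle\in W_e\},\qquad C^*=\{\langle e,x\rangle:x\in K_0\}.$$
$A^*$ is $m$-complete: if $W_e=\omega$, then $x\mapsto\langle e,x\rangle$ reduces $K_0$ to $A^*$. Given $B=W_e\subseteq C^*$, take $R=\{\langle e,x\rangle:x\in\omega\}$. Then $R\cap C^*$ is noncomputable, and $R\cap A^*=R\cap C^*\cap W_e=R\cap B$.

**Direction ⇐.** The aim is to choose $B\subseteq C$ so cleverly that wherever $A$ copies $B$, it encodes $K_0$. Enumerate $C$ with at most one new element per stage. When $c$ enters $C$ at stage $s$, give $c$ the least unused label $\langle p,n\rangle<s$ with $c\in W_{p,s}$, if there is one. Let $B$ be the set of all $c$ that have a label $\langle p,n\rangle$ with $n\in K_0$. This is a c.e. subset of $C$, so there is a computable $R$ as on the right side; write $R=W_p$.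

Infinitely many $c\in R\cap C$ are in $W_{p,s}$ at the stage $s$ at which they enter $C$. Otherwise almost every $x\in R\cap C$ enters $C$ before it enters $W_p$. So for almost all $x\in R$ we have $x\in C$ iff $x\in C_s$, where $s$ is least with $x\in W_{p,s}$, and $R\cap C$ would be computable.

Hence every label $\langle p,n\rangle$ is used. For if $\langle p,n\rangle$ is never used, then each of those infinitely many $c$ that enters at a stage $s>\langle p,n\rangle$ could take this label, so it receives a smaller one. No label is used twice, so infinitely many different labels would be smaller than $\langle p,n\rangle$, which is impossible.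

Map $n$ to the element $c$ with label $\langle p,n\rangle$. Then $c\in W_p=R$, so $c\in A\iff c\in B\iff n\in K_0$. Thus $K_0\le_m A$. $\square$

## 4. A definable weakening of creativity

We look for a definable property with a creative set in it that does not force $A$ itself to be complete.

The first thing to try is to let $A$ be *half* of a creative set: there is a c.e. $X$ disjoint from $A$ with $A\cup X$ creative. This says nothing about degrees. For any c.e. $B$ let $A=B\oplus\emptyset$ and $X=\emptyset\oplus K_0$. These sets are disjoint, $A\cup X=B\oplus K_0$ is creative, and $A\equiv_T B$. All the complexity sits in $X$.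

The second thing to try is to demand that some of it sits in $A$: there is a computable $T'$ with $T'\cap(A\cup X)$ noncomputable and $T'\cap X$ finite. The same pair has this property whenever $B$ is noncomputable: take for $T'$ the even numbers. One good place $T'$ is too little, because it may have nothing to do with the reason why $A\cup X$ is creative. Good places must be found inside *every* $T$ from a rich family, and Lemma 1 suggests the family: the computable $T$ on which $A\cup X$ agrees with a set $C$.

**Definition.** A c.e. set $A$ has property $\mathcal P$ (via $X$) if there is a c.e. set $X$ with $A\cap X=\emptyset$ and $A\cup X$ creative such that for every c.e. $Z$ there is a c.e. $C$ such that for every computable $T$: if $T\cap Z$ is not computable and $T\cap(A\cup X)=T\cap C$, then there is a computable $T'\subseteq T$ with $T'\cap C$ not computable and $T'\cap X$ finite.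

**Example 2 (creative sets).** If $A$ is creative, then $\mathcal P(A)$ holds via $X=\emptyset$: given $Z$ put $C=Z$, and given $T$ put $T'=T$.

**Example 3 (the bad pair is excluded).** Let $K^+=\{\langle e,x\rangle:x\in W_e\}$, a creative set, let $B$ be any c.e. set, and let $A=B\oplus\emptyset$, $X=\emptyset\oplus K^+$. Then $\mathcal P(A)$ does not hold *via this* $X$. To see this, let $Z=\emptyset\oplus\{\langle e,x\rangle:e\in\omega,\ x\in K_0\}$ and let $C=C_0\oplus C_1$ be any c.e. set. By the recursion theorem there is $e$ with $W_e=\{x:\langle e,x\rangle\in C_1\}$. Let $T=\emptyset\oplus\{\langle e,x\rangle:x\in\omega\}$. Then $T\cap Z$ is noncomputable, and $T\cap(A\cup X)=T\cap C$ by the choice of $e$. If $T'\subseteq T$ is computable with $T'\cap X$ finite, then $T'\cap C=T'\cap(A\cup X)=T'\cap X$ is finite, hence computable. So no $T'$ exists. (Of course $A$ may have $\mathcal P$ via another $X$, for instance if $B$ is creative.)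

**Theorem I.** $\mathcal P$ is first-order definable in $\mathcal E$, hence invariant under automorphisms of $\mathcal E$.

*Proof.* The definition uses only quantifiers over c.e. sets, the operations $\cap,\cup$, inclusion, and the notions "computable", "finite", "creative". All of these are definable in $\mathcal E$, the last one by Lemma 1. $\square$

**Theorem II.** There is an incomplete c.e. set $A$ of high prompt degree with $\mathcal P(A)$.

**Theorem III.** There is a c.e. set $D$ of high prompt degree such that no c.e. $B\le_T D$ has $\mathcal P$.

**Theorem IV.** With $A,D$ as in Theorems II and III and $\mathbf d=\deg(D)$: $A$ is incomplete of high prompt degree, $\mathbf d<\mathbf 0'$ is high and prompt, and no set in the orbit of $A$ is computable in $D$.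

*Proof from Theorems I–III.* If $B$ is in the orbit of $A$, then $\mathcal P(B)$ by Theorem I, so $B\not\le_T D$ by Theorem III. If $D\equiv_T\emptyset'$ held, then $A\le_T D$ with $\mathcal P(A)$, contradicting Theorem III. $\square$

So the orbit of $A$ contains a set of high prompt degree, namely $A$, but no set of the high prompt degree $\mathbf d<\mathbf 0'$. The guess (1) fails. It remains to build $A$ and $D$.

## 5. The tree of outcomes

Both constructions use nodes in $\{\infty,f\}^{<\omega}$.

**Definition.** $\xi<_L\zeta$ means that $\rho^\frown\infty\subseteq\xi$ and $\rho^\frown f\subseteq\zeta$ for some $\rho$. $\xi\prec\zeta$ ("$\xi$ has higher priority") means $\xi<_L\zeta$ or $\xi\subsetneq\zeta$.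

This is the lexicographic order with $\infty$ before $f$ and initial segments first, so $\prec$ is a total order. For example, the nodes of length at most $1$ and four of length $2$ are ordered as root $\prec\infty\prec\infty\infty\prec\infty f\prec f\prec f\infty\prec ff$. We use two facts.

(T1) *If $\delta<_L\xi\prec\zeta$, then $\delta<_L\zeta$.* Let $\rho^\frown\infty\subseteq\delta$ and $\rho^\frown f\subseteq\xi$. If $\xi\subsetneq\zeta$, then $\rho^\frown f\subseteq\zeta$. If $\tau^\frown\infty\subseteq\xi$ and $\tau^\frown f\subseteq\zeta$, then $\rho\ne\tau$ are both initial segments of $\xi$. If $\rho\subsetneq\tau$, then $\rho^\frown f\subseteq\tau\subseteq\zeta$, and $\rho$ shows $\delta<_L\zeta$. If $\tau\subsetneq\rho$, then $\tau^\frown\infty\subseteq\rho\subseteq\delta$, and $\tau$ shows it.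

(T2) *$\xi^\frown\infty<_L\zeta$ iff $\xi<_L\zeta$ or $\xi^\frown f\subseteq\zeta$.* The node $\rho$ that witnesses the left side is either $\xi$ or a proper initial segment of $\xi$.

**Visits.** At stage $s$ nodes are visited successively, starting with the root. After $\xi$ is visited with outcome $o$, the next node is $\xi^\frown o$; it is visited if its length is $<s$. The node of length $s$ so reached, which is not itself visited, is $\delta_s$. If a stage is ended early by an action of a visited node $\xi$ (possible only in Section 6), then $\delta_s=\xi$.

So every visited node is $\subseteq\delta_s$; if $\xi$ is visited with outcome $o$, then $\xi^\frown o\subseteq\delta_s$; and if some $\zeta<_L\xi$ is visited at $s$, then $\delta_s<_L\xi$. In particular, if $\eta$ has outcome $\infty$ at $s$ and $\eta<_L\xi$ or $\eta^\frown f\subseteq\xi$, then $\delta_s<_L\xi$. At the end of each stage all $\xi$ with $\delta_s<_L\xi$ are *initialized*, which resets their parameters. A *life* of a node is a period between consecutive initializations.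

## 6. An incomplete set with $\mathcal P$

### 6.1 Splitting a creative set, and the elements that are waiting

Fix a creative set $K$ with an enumeration in which exactly one new element $k_s$ enters at each stage $s\ge1$, and let $K_s=\{k_1,\dots,k_s\}$. We split $K=A_0\sqcup X_0$ and let $X=\{3x:x\in X_0\}$ and
$$A=\{3x:x\in A_0\}\cup\{3w+1:w\in P\}\cup\{3v+2:v\in H\}.\tag{4}$$
Here $P$ will be promptly simple, and $H$ consists of rows for (3). Given $Z$, let $W_d=\{x:3x\in Z\}$; we build a c.e. set $C_d$ that will serve as the part of $C$ on multiples of $3$. Ignoring the rest, $\mathcal P$ asks the following, for each computable $T^0=W_p$ with complement $W_q$: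
$$\begin{array}{l}\text{if } T^0\cap W_d\text{ is noncomputable and }T^0\cap K=T^0\cap C_d,\text{ then there is a computable}\\ F\subseteq T^0\text{ with } F\cap C_d \text{ noncomputable and } F\cap X_0\text{ finite.}\end{array}\tag{5}$$

A strategy for (5): process the numbers one after another and let $F$ collect those $x\in T^0$ that are *not yet* in $W_d$ when they are processed. Then $F$ is computable, and $F\cap W_d$ will turn out noncomputable. Put elements of $F\cap W_d$ into $C_d$ to diagonalize against $F\setminus C_d=W_j$, for each $j$. When an element of $F\cap C_d$ enters $K$, send it to $A_0$. This keeps $F\cap X_0$ small.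

For incompleteness, we build an auxiliary c.e. set $G$ and ensure $\Phi_i^A\ne G$ in the usual way: take a witness $z$, wait for $\Phi_i^A(z)=0$, put $z$ into $G$, and restrain $A$ below the use $u$.

The plain combination breaks at the following point. Suppose $\Phi_i^A(z)=0$ is found, with use $u$, by a node of lower priority than the strategy for (5). At this moment there may be elements $x$ with $3x<u$ that are in $F\cap C_d$ but not yet in $K$. If the hypothesis of (5) is true, they will all enter $K$, and the strategy will put them into $A_0$. So $3x<u$ enters $A$, and the computation is lost. After each such loss the next computation may again have such waiting elements below its use, and nothing bounds the number of losses.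

The remedy uses the hypothesis $T^0\cap K=T^0\cap C_d$ itself. A node $\sigma$ working for (5) believes it again (outcome $\infty$) only at stages when *all* elements currently in $F_\sigma\cap C_d$ have already entered $K$. If the hypothesis is true, such stages keep coming. If they stop coming, (5) is vacuous and $F_\sigma$ stays finite. A node below $\sigma^\frown\infty$ acts only at such stages, so no element is waiting when it acts. Waiting elements that appear later are put into $C_d$ by another node $\kappa$, and $\kappa$ can be told to respect restraints of higher priority and to initialize nodes of lower priority.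

One more care is needed: different nodes for the same $d$ share $C_d$, and an element put into $C_d$ for the sake of one may also lie in $F_{\sigma'}$ for another. The last clause in the rule for $Q$-nodes below deals with this.

### 6.2 The construction of $A$

**Levels.** Nodes of length $4m$ are $H_m$-nodes (highness). Nodes of length $4m+1$ are $I_m$-nodes (for $\Phi_m^A\neq G$). Nodes of length $4m+2$ with $m=\langle d,\langle p,q\rangle\rangle$ are $S$-nodes for $(d,p,q)$. A node $\kappa$ of length $4m+3$ with $m=\langle a,j\rangle$ is a $Q$-node for $(\sigma,j)$, where $\sigma=\kappa\restriction(4a+2)$ (a proper initial segment, since $m\ge a$). It is *active* iff $\sigma^\frown\infty\subseteq\kappa$, and its $d$ is that of $\sigma$.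

**Parameters.** An $I$-node $\nu$ has a number $m_\nu$, a witness $z_\nu$ and a restraint $r_\nu$ ($0$ if none). An $S$-node $\sigma$ has a finite set $F_\sigma$ and a number $\ell_\sigma$, the next number to be processed. Initializing makes $m_\nu,z_\nu$ undefined and sets $r_\nu=0$, $F_\sigma=\emptyset$, $\ell_\sigma=0$; these are also the initial values. Whenever a number $<r_\nu$ enters $A$, $\nu$ is *injured*: $r_\nu:=0$ and $z_\nu$ becomes undefined.

Stage $s\ge1$ has three steps.

**Step 1 (prompt simplicity).** For each $k<s$ such that $P_k$ has not acted: if some $w\in W_{k,s}\setminus W_{k,s-1}$ has $w>2k$ and $3w+1\ge r_k(s)$, put the least such $w$ into $P$, and so $3w+1$ into $A$ ($P_k$ acts). Here $r_k(s)$ is the maximum of all restraints imposed before stage $s$ by lives of $I$-nodes with $m_\nu\le k$.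

**Step 2 (splitting $K$).** Let $x=k_s$. Put $x$ into $A_0$ if there is an $S$-node $\sigma$ (for $d$, say) with $x\in F_\sigma\cap C_d$ and $r_\nu\le3x$ for all $I$-nodes $\nu\prec\sigma$. Otherwise put $x$ into $X_0$.

**Step 3 (visits).** Visit nodes, with the following rules.

- *$H_j$-node $\eta$.* Let $s'$ be the last stage at which $\eta$ was visited with outcome $\infty$ ($0$ if none). If $W_{j,s}\ne W_{j,s'}$, the outcome is $\infty$; put into $A$ all numbers $3\langle j,n\rangle+2<s$ that are $\ge R_\eta(s):=\max\{r_\nu:\nu\prec\eta\}$, evaluated at this moment. Otherwise the outcome is $f$.
- *$I_i$-node $\nu$.* If $m_\nu$ is undefined, let it be new; if $z_\nu$ is undefined, let it be new. If $z_\nu\notin G$ and $\Phi_i^A(z_\nu)[s]=0$ with use $u$: put $z_\nu$ into $G$, set $r_\nu=u$, initialize all $\zeta\succ\nu$, and end the stage ($\nu$ *acts*). Otherwise the outcome is $f$.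
- *$S$-node $\sigma$ for $(d,p,q)$.* If (i) $F_\sigma\cap C_d\subseteq K_s$ and (ii) $[0,\ell_\sigma]\subseteq W_{p,s}\cup W_{q,s}$, the outcome is $\infty$; in that case put $x=\ell_\sigma$ into $F_\sigma$ if $x\in W_{p,s}\setminus W_{d,s}$, and increase $\ell_\sigma$ by $1$. Otherwise the outcome is $f$.
- *Active $Q$-node $\kappa$ for $(\sigma,j)$.* Suppose $F_\sigma\cap C_d\cap W_{j,s}=\emptyset$ and there is $x<s$ with $x\in F_\sigma\cap W_{j,s}\cap W_{d,s}$, $x\notin K_s\cup C_d$, $3x\ge r_\nu$ for all $I$-nodes $\nu\prec\kappa$, and $x\notin F_{\sigma'}$ for every $S$-node $\sigma'$ with $\sigma'^\frown\infty<_L\kappa$. Then put the least such $x$ into $C_d$, initialize all $\zeta\succ\kappa$, and end the stage ($\kappa$ *acts*). Otherwise, and also if $\kappa$ is inactive, the outcome is $f$.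

At the end of the stage initialize all $\xi$ with $\delta_s<_L\xi$.

### 6.3 The order in which a number enters $F_\sigma$, $C_d$ and $K$

(F1) *At each moment of stage $s$, $C_d\subseteq W_{d,s}$, and elements enter $C_d$ only while outside $K$. If $x\in F_\sigma\cap C_d$ at some moment, where $\sigma$ is an $S$-node for $d$, then $x$ entered $F_\sigma$, in the life of $\sigma$ current at that moment, before it entered $C_d$.* The first sentence is part of the rule for $Q$-nodes. For the second, $x$ entered $F_\sigma$ in the current life because $F_\sigma$ is emptied by initialization. When $\sigma$ puts $x$ into $F_\sigma$ at a stage $s$, $x\notin W_{d,s}$, so $x\notin C_d$ at that time.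

(F2) *Let $\kappa$ put $x$ into $C_d$ at stage $t$, let $\sigma'$ be an $S$-node for the same $d$, and let $x\in F_{\sigma'}$ at some moment after this action. Then $\sigma'^\frown\infty\subseteq\kappa$.* By (F1), $x$ was in $F_{\sigma'}$ already when $\kappa$ acted, and $\sigma'$ has not been initialized since, in particular not by the action. If $\kappa\prec\sigma'$, the action did initialize $\sigma'$, a contradiction. So $\sigma'\prec\kappa$. If $\sigma'<_L\kappa$ or $\sigma'^\frown f\subseteq\kappa$, then $\sigma'^\frown\infty<_L\kappa$ by (T2), and $x\notin F_{\sigma'}$ by the last clause of the rule for $\kappa$, a contradiction. What remains is $\sigma'^\frown\infty\subseteq\kappa$.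

The next lemma lists everything that can destroy a computation preserved by an $I$-node. No entry of the list is an $S$-node $\sigma$ with $\sigma^\frown\infty\subseteq\nu$; this is where condition (i) pays off.

**Lemma 2.** Let $\nu$ act at stage $t$ with use $u$, and let $v<u$ be the first such number to enter $A$ afterwards, at stage $s$, with $\nu$ not initialized at stages in $(t,s]$. Then one of the following holds:

- (a) $v$ was enumerated by some $P_k$ with $k<m_\nu$;
- (b) $v$ was enumerated by an $H$-node $\eta$ with $\eta^\frown\infty\subseteq\nu$ and $R_\eta(s)\le v<R_\eta(t)$;
- (c) $v=3x$ with $x\in F_\sigma\cap C_d$ for an $S$-node $\sigma$ for $d$ with $\sigma<_L\nu$ or $\sigma^\frown f\subseteq\nu$.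

*Proof.* The action ended stage $t$, so $s>t$, and $r_\nu=u$ until $v$ enters $A$.

**Case 1: $v$ comes from some $P_k$.** We show (a). If $k\ge m_\nu$, then $r_k(s)\ge u$, because $u$ was imposed before stage $s$. Hence $v\ge r_k(s)\ge u$, a contradiction.

**Case 2: $v$ comes from an $H_j$-node $\eta$.** We show (b). The outcome of $\eta$ at $s$ is $\infty$. If $\eta<_L\nu$ or $\eta^\frown f\subseteq\nu$, then $\delta_s<_L\nu$ and $\nu$ is initialized at $s$, a contradiction. If $\nu\prec\eta$, then $v\ge R_\eta(s)\ge r_\nu=u$, a contradiction. So $\eta^\frown\infty\subseteq\nu$. At stage $t$, $\nu$ was visited, so $\eta$ had outcome $\infty$ and put all numbers of its row in $[R_\eta(t),t)$ into $A$ before $\nu$ acted. As $v<u\le t$ is in this row and entered later, $v<R_\eta(t)$. Also $v\ge R_\eta(s)$ by the rule at $s$.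

**Case 3: $v=3x$ with $x=k_s$, put into $A_0$ because of $\sigma$ for $d$.** We show (c). Since $3x<u=r_\nu$, Step 2 gives $\nu\not\prec\sigma$, so $\sigma\prec\nu$. If $\sigma<_L\nu$ or $\sigma^\frown f\subseteq\nu$, (c) holds. Suppose instead $\sigma^\frown\infty\subseteq\nu$; we derive a contradiction.

First, $\sigma$ was not initialized between its visit at stage $t$ and Step 2 of stage $s$. Indeed, the action of $\nu$ at $t$ initializes only nodes $\succ\nu$, and $\delta_t=\nu\not<_L\sigma$. An initialization of $\sigma$ at a stage in $(t,s)$, whether through an action of some node $\prec\sigma$ or through $\delta<_L\sigma$, would also initialize $\nu$, because $\sigma\prec\nu$ (use (T1) for the second possibility).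

Second, no element was waiting when $\nu$ acted: $F_\sigma\cap C_d\subseteq K_t$ at that moment. This held when $\sigma$ was visited at $t$ with outcome $\infty$, by condition (i). An element added to $F_\sigma$ at this visit is not in $C_d$, and nothing entered any set $C_{d'}$ between the two visits, as an action of a $Q$-node would have ended the stage.

Third, $x\notin C_d$ at the moment when $\nu$ acted. Otherwise, since $x\in F_\sigma\cap C_d$ at Step 2 of stage $s$, (F1) and the first point give $x\in F_\sigma$ at that moment too. So $x\in K_t$, which contradicts $x=k_s$ with $s>t$.

Hence $x$ entered $C_d$ at a stage $t'\in(t,s)$, through some $Q$-node $\kappa$, and $x\in F_\sigma$ from then until Step 2 of stage $s$. By (F2), $\sigma^\frown\infty\subseteq\kappa$. If $\kappa\prec\nu$, then the action of $\kappa$ initialized $\nu$ at $t'$, a contradiction. If $\nu\prec\kappa$, then $3x\ge r_\nu=u$ by the rule for $\kappa$, a contradiction. $\square$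

### 6.4 The true path

**Lemma 3.** There is an infinite path (the true path TP) such that each node $\xi$ on it is visited infinitely often, $\delta_s<_L\xi$ for only finitely many $s$, $\xi$ is initialized finitely often, and (if an $I$- or $Q$-node) acts finitely often. Moreover only finitely many $I$-nodes $\nu\prec\xi$ ever have $r_\nu>0$, and all these values are eventually constant.

*Proof.* We use induction on length. The root has the first three properties: it is visited at every stage and no node precedes it. Let $\xi$ have the first three properties, and assume all properties for its proper initial segments.

**Step 1 (restraints above $\xi$).** We prove the last claim for $\xi$. If a node $\nu<_L\xi$ is visited at $s$, then $\delta_s<_L\xi$. There are finitely many such stages, with finitely many visits each. So only finitely many nodes $\nu<_L\xi$ are ever visited, each finitely often. Only these can ever have $r_\nu>0$, and after their last visits the values can only drop to $0$. The nodes $\nu\subsetneq\xi$ act finitely often; since $r_\nu$ becomes positive only through an action, it is eventually constant.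

**Step 2 ($Q$-nodes act finitely often).** We show that a $Q$-node $\kappa$ for $(\sigma,j)$ acts at most once per life. After acting, $F_\sigma\cap C_d\cap W_j\ne\emptyset$, which blocks further action until $F_\sigma$ is reset. This happens only when $\sigma$ is initialized, and then $\kappa\succ\sigma$ is initialized too.

**Step 3 ($I$-nodes act finitely often).** Let $\xi=\nu$ be an $I$-node, and consider its final life. We count its injuries with Lemma 2. By the induction hypothesis (last claim), $R_\eta$ is eventually constant for each $H$-node $\eta\subsetneq\nu$. So (b), which requires $R_\eta(s)<R_\eta(t)$, is impossible for computations from sufficiently late actions. Type (a) occurs finitely often: $m_\nu$ is fixed, and each $P_k$ acts at most once. For (c): after the last initialization of $\nu$, the sets $F_\sigma$ with $\sigma<_L\nu$ or $\sigma^\frown f\subseteq\nu$ do not grow, since growth at $s$ means that $\sigma$ has outcome $\infty$ at $s$, and then $\delta_s<_L\nu$ would initialize $\nu$. Only finitely many of these sets are nonempty, each is finite, and each $x$ enters $K$ once. So $\nu$ is injured finitely often. After an action, $z_\nu\in G$ until the next injury, so $\nu$ acts at most once between injuries. Hence it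 acts finitely often.

**Step 4 (the successor on TP).** We find an immediate successor of $\xi$ with the first three properties. By Steps 2 and 3, $\xi$ acts finitely often, so some immediate successor is visited infinitely often. Take $\xi^\frown\infty$ if it is visited infinitely often, and $\xi^\frown f$ otherwise; in the latter case $\xi$ has outcome $\infty$ only finitely often. If $\delta_s<_L$ the successor, then $\delta_s<_L\xi$, or the successor is $\xi^\frown f$ and $\xi^\frown\infty\subseteq\delta_s$; both happen finitely often. The successor is initialized only if $\delta_s<_L$ it, or if a node of higher priority acts. Such a node is $\subseteq\xi$, and these act finitely often, or it is $<_L$ the successor, and then $\delta_s$ is this node. So the successor is initialized finitely often. $\square$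

Note that if $\xi^\frown f$ is on TP, then $\xi$ has outcome $\infty$ only finitely often. Nodes to the left of TP are visited finitely often. Nodes to the right of TP are initialized infinitely often: if $\rho^\frown\infty$ is on TP and $\rho^\frown f\subseteq\xi$, then $\delta_s<_L\xi$ whenever $\rho^\frown\infty$ is visited.

### 6.5 $A$ has high prompt degree and is incomplete

**Lemma 4.** $\lim_s r_k(s)<\infty$ for each $k$. The set $P$ is promptly simple, and $A$ is of high prompt degree.

*Proof.* **Step 1 (bounding $r_k$).** We show that only finitely many restraints count for $r_k$. The values $m_\nu$ of different lives are different, since they are chosen new, so at most $k+1$ lives have $m_\nu\le k$. A life with finitely many visits imposes finitely many restraints. A life with infinitely many visits belongs to a node on TP, by the note after Lemma 3, and imposes finitely many restraints by Lemma 3. So the nondecreasing function $r_k$ is bounded.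

**Step 2 (promptness).** We repeat Example 1. If $W_k$ is infinite, then by Step 1 some $w$ enters $W_k$ at a stage $s>k$ with $w>2k$ and $3w+1\ge r_k(s)$. Then $P_k$ acts at $s$ or has acted before, and when it acts, it puts in an element which has just entered $W_k$. The bound (2) holds for the same reason as in Example 1, so $P$ is coinfinite, and it is promptly simple via $f(s)=s$. As $P\le_T A$, $A$ has prompt degree by upward closure.

**Step 3 (highness).** We verify (3) with $\rho(j,n)=3\langle j,n\rangle+2$. If $W_j$ is finite, each of the finitely many $H_j$-nodes has outcome $\infty$ finitely often, so row $j$ contributes finitely many elements. If $W_j$ is infinite, the $H_j$-node $\eta$ on TP has outcome $\infty$ infinitely often: after any stage $s'$ with outcome $\infty$, $W_{j,s}\ne W_{j,s'}$ eventually, and $\eta$ is visited again. By Lemma 3, $R_\eta$ is eventually constant. So almost all of row $j$ enters $A$. $\square$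

**Lemma 5.** $G\not\le_T A$; so $A$ is incomplete.

*Proof.* Suppose $\Phi_i^A=G$, and let $\nu$ be the $I_i$-node on TP. It is initialized finitely often and injured finitely often (each injury requires a preceding action), so it has a final witness $z$. Only $\nu$ can put $z$ into $G$. If $z\notin G$, then $\Phi_i^A(z)=0$, this computation is seen at all late visits, and $\nu$ would act and put $z$ into $G$, a contradiction. So $z\in G$, and $\nu$ acted with witness $z$. It was never injured or initialized later, as this would have made $z$ undefined. So the computation found then is correct for $A$, and $\Phi_i^A(z)=0\ne1=G(z)$, a contradiction. Since $G$ is c.e., $G\le_T\emptyset'$, and $A<_T\emptyset'$. $\square$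

### 6.6 $A$ has $\mathcal P$

**Lemma 6.** $\mathcal P(A)$ holds, via $X=\{3x:x\in X_0\}$.

*Proof.* $A\cap X=\emptyset$, and $A\cup X$ is creative, since it is c.e. and $x\in K\iff3x\in A\cup X$. Given $Z$, let $W_d=\{x:3x\in Z\}$ and
$$C=\{3x:x\in C_d\}\cup\{z\in Z:3\nmid z\}.$$
Let $T$ be computable, $T\cap Z$ noncomputable, $T\cap(A\cup X)=T\cap C$.

**Step 1 (the easy part of $T$).** We dispose of the case that $T'=\{z\in T:3\nmid z\}$ has $T'\cap Z$ noncomputable. Then $T'\cap C=T'\cap Z$ is noncomputable and $T'\cap X=\emptyset$, so $T'$ is as required. From now on assume that this $T'\cap Z$ is computable. Let $T^0=\{x:3x\in T\}=W_p$, with complement $W_q$. Then $T^0\cap W_d$ is noncomputable and $T^0\cap K=T^0\cap C_d$, which is the hypothesis of (5). Let $\sigma$ be the $S$-node for $(d,p,q)$ on TP.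

**Step 2 ($\sigma^\frown\infty$ is on TP).** We show that $\sigma$ keeps believing. Otherwise $\sigma$ has outcome $\infty$ finitely often, and $F_\sigma,\ell_\sigma$ are eventually fixed. Condition (ii) eventually holds because $W_p\cup W_q=\omega$. The finite set $F_\sigma\cap C_d$ is contained in $T^0\cap C_d=T^0\cap K$, so (i) eventually holds. So $\sigma$ would have outcome $\infty$ at every late visit, a contradiction.

**Step 3 (the set $F$).** We define $F$ as the union of the sets $F_\sigma$ in the final life of $\sigma$ and show that $F\subseteq T^0$ is computable and $F\cap W_d$ is noncomputable. Each $x$ is decided when $\ell_\sigma=x$ is processed, so $F$ is computable, and $F\subseteq W_p=T^0$. If $x\in T^0\setminus F$ is processed at stage $s$, then $x\in W_{p,s}$, by (ii) and $x\notin W_q$. As $x$ was not put into $F_\sigma$, $x\in W_{d,s}$. Thus $T^0\setminus F\subseteq W_d$, and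
$$T^0\cap W_d=(T^0\setminus F)\cup(F\cap W_d).$$
The left side is noncomputable and $T^0\setminus F$ is computable, so $F\cap W_d$ is noncomputable.

**Step 4 ($F\cap X_0$ is finite).** Let $x\in F\cap K$. Then $x\in T^0\cap K=T^0\cap C_d$. By (F1), $x$ entered first $F_\sigma$ (in the final life), then $C_d$, then $K$. So when it enters $K$, $x\in F_\sigma\cap C_d$, and $x$ goes to $A_0$ unless $3x<r_\nu$ for some $I$-node $\nu\prec\sigma$. By Lemma 3 these $r_\nu$ are bounded over the whole construction, so the exception concerns only finitely many $x$.

**Step 5 ($F\cap C_d$ is noncomputable).** We use the $Q$-nodes. Suppose $F\cap C_d$ is computable. Then $F\setminus C_d$ is c.e., say $F\setminus C_d=W_j$. Let $\kappa$ be the $Q$-node for $(\sigma,j)$ on TP; it is active by Step 2. We show that $\kappa$ must put an element of $W_j$ into $C_d$, which contradicts $W_j\cap C_d=\emptyset$.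

The set $F\setminus W_d$ is not c.e., since $F$ is computable and $F\cap W_d$ is not. As $C_d\subseteq W_d$, $F\setminus W_d\subseteq W_j\subseteq F$, so $F\setminus W_d=W_j\setminus W_d$. If $W_j\cap W_d$ were finite, this set would be c.e.; so $W_j\cap W_d$ is infinite. Its elements are in $F\setminus C_d$, hence not in $K$, because $F\cap K\subseteq C_d$. The condition $F_\sigma\cap C_d\cap W_{j,s}=\emptyset$ always holds, since $C_d\cap W_j=\emptyset$. The restraints $r_\nu$ with $\nu\prec\kappa$ are bounded by Lemma 3. By (T2), an $S$-node $\sigma'$ with $\sigma'^\frown\infty<_L\kappa$ satisfies $\sigma'<_L\kappa$ or $\sigma'^\frown f\subseteq\kappa$. Only finitely many such $\sigma'$ are ever visited with outcome $\infty$, each finitely often, so only finitely many numbers are ever in one of these $F_{\sigma'}$. Hence every sufficiently large $x\in W_j\cap W_d$ satisfies all requirements of the rule at late visits of $\kappa$. So $\kappa$ acts at some visit, with an element of $W_j$.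

By Steps 3–5, $T'=\{3x:x\in F\}$ is a computable subset of $T$ with $T'\cap C=\{3x:x\in F\cap C_d\}$ noncomputable and $T'\cap X$ finite. $\square$

Lemmas 4, 5 and 6 prove Theorem II. $\square$

## 7. A high prompt degree with no $\mathcal P$ set below it

### 7.1 Windows, and how strongly to protect them

Now the roles change: $B$, $Y$ and $C$ are given by an opponent, with $B=\Gamma^D$, $B\cap Y=\emptyset$ and $K=B\cup Y$ creative. We want to refute $\mathcal P(B)$ via $Y$. Besides $D$ we build a c.e. set $L$. Since $K$ is creative, there will be an increasing computable $f$ with $y\in L\iff f(y)\in K$. So if we put $y$ into $L$, the opponent must put $f(y)$ into $B$ or into $Y$.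

Suppose that $\Gamma^D(f(y))=0$ with use $u$ before we put $y$ into $L$, and that we then restrain $D$ below $u$. If $f(y)$ enters $B$, the opponent needs a change of $D$ below $u$. If the restraint holds, he must put $f(y)$ into $Y$. We call the period from putting $y$ into $L$ to the response a *window*, a response in $Y$ a *success*, and a response in $B$ after a change of $D$ a *failure*.

How does this refute $\mathcal P$? Work with $y$ in one column, let $T$ be the image of the column under $f$, and put $y$ into $L$ only if $f(y)\in C$. This will give $T\cap K=T\cap C$. So the opponent must name a computable $T'\subseteq T$ with $T'\cap C$ noncomputable and $T'\cap Y$ finite. We must produce infinitely many successes with $f(y)\in T'$, and we have to do this for every candidate $T'=W_0,W_1,\dots$ with the same windows.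

But $D$ must also be high and promptly simple, so numbers want to enter $D$. As in Section 6, let $P_k$ respect restraints of *index* $\le k$. How should a window be indexed? There are two obvious choices.

If all windows of one node have the same index $m$, then each $P_k$ with $k\ge m$ must respect all of them. A node may open infinitely many windows, and nothing in the construction bounds their uses. So $P_k$ may be blocked forever, and promptness is lost.

If the $n$-th window has index $m+n$, then each $P_k$ meets finitely many windows of the node, so promptness is safe. But the $n$-th window may be injured by any of $m+n$ many $P_k$, so each window may fail, and we cannot guarantee a single success.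

What works is to attach the index to a *purpose* instead of to the window. A purpose number $c=\langle i,j\rangle$ stands for "the $j$-th success inside the $i$-th candidate $T'$". All windows that try for $c$ have the same index $m+c$, until one of them succeeds. Only $P_k$ with $k<m+c$ can make them fail, and each $P_k$ does so at most once, so finitely many windows have purpose number $c$. This makes promptness safe and yields the successes.

### 7.2 The construction of $D$

Even numbers $2w\in D$ correspond to $w\in P$, where $P$ is a new set; odd numbers $2\langle j,n\rangle+1$ form row $j$. Nodes of length $2j$ are $H_j$-nodes. Nodes of length $2e+1$ are $N_e$-nodes, where $e$ codes a tuple $(\Gamma,B,Y,f,C)$ of a functional, c.e. sets $B,Y,C$, and a partial computable function $f$. Each $N$-node $\alpha$ has its own column $\mathrm{col}_\alpha=\{\langle\#\alpha,n\rangle:n\in\omega\}$. The candidates for $T'$ are listed as $V_{i+1,s}=W_{i,s}$, so $V_{i+1}=W_i$, and we add $V_{0,s}=[0,s)$, so $V_0=\omega$.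

**Parameters.** An $N$-node $\alpha$ has a number $m_\alpha$, counters $\mathrm{succ}(i)$ (initially $0$), and a state: *idle* (initially), *waiting*$(y)$, or *window*$(y)$. A window has a use $u$, a purpose number and an index. While held, it becomes *injured* when a number $<u$ enters $D$ after its opening. Initializing $\alpha$ makes the state idle, discards any window, sets all $\mathrm{succ}(i)=0$, and makes $m_\alpha$ undefined.

Stage $s\ge1$ has two steps.

**Step 1 (prompt simplicity).** For each $k<s$ such that $P_k$ has not acted: if some $w\in W_{k,s}\setminus W_{k,s-1}$ has $w>2k$ and $2w\ge r_k(s)$, then for the least such $w$ put $w$ into $P$ and $2w$ into $D$ ($P_k$ acts). Here $r_k(s)$ is the maximal use of all windows of index $\le k$ opened before stage $s$, by any node in any life.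

**Step 2 (visits).** Visit nodes, with the following rules.

- *$H_j$-node $\eta$.* Let $s'$ be the last stage at which $\eta$ was visited with outcome $\infty$ ($0$ if none). If $W_{j,s}\ne W_{j,s'}$, the outcome is $\infty$, and all numbers $2\langle j,n\rangle+1<s$ that are $\ge R_\eta(s)$ enter $D$. Here $R_\eta(s)$ is the maximal use of uninjured windows held at this moment by $N$-nodes $\alpha\prec\eta$. Otherwise the outcome is $f$. (The maximum of no uses is $0$, here and in Step 1.)
- *$N_e$-node $\alpha$.* If $m_\alpha$ is undefined, let it be new. Then proceed according to the state.
  - *idle:* if there is $y<s$ in $\mathrm{col}_\alpha\setminus L$ with $f_s(y)\downarrow\in C_s$ (a *candidate*), go to waiting$(y)$ for the least such $y$. The outcome is $f$.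
  - *waiting$(y)$:* if $\Gamma^D(f(y))[s]=0$, with use $u$, and $f(y)\notin B_s\cup Y_s$, *open a window*: put $y$ into $L$ and record $u$. Among the $i<s$ with $f(y)\in V_{i,s}$ ($i=0$ is one, since $f(y)<s$) choose $i$ minimizing $c=\langle i,\mathrm{succ}(i)+1\rangle$. Then $c$ is the purpose number, $i$ the purpose, and the index is $m_\alpha+c$. Go to window$(y)$. The outcome is $f$ in any case.
  - *window$(y)$:* if $f(y)\in Y_s$, close the window (success), increase $\mathrm{succ}(i)$ by $1$ for its purpose $i$, go idle, outcome $\infty$. If $f(y)\in B_s\setminus Y_s$ and the window is injured, close it (failure), go idle, outcome $\infty$. Otherwise the outcome is $f$.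

At the end of the stage initialize all $\xi$ with $\delta_s<_L\xi$.

No stage ends early. So there is a leftmost path TP of nodes visited infinitely often: the root is visited infinitely often, and from $\xi$ on TP continue with $\xi^\frown\infty$ if that is visited infinitely often, otherwise with $\xi^\frown f$. For each $\xi$ on TP, $\delta_s<_L\xi$ for only finitely many $s$, by induction: $\delta_s<_L\xi^\frown\infty$ implies $\delta_s<_L\xi$, and $\delta_s<_L\xi^\frown f$ implies $\delta_s<_L\xi$ or $\xi^\frown\infty\subseteq\delta_s$, where the latter happens finitely often if $\xi^\frown f$ is on TP. So each $\xi$ on TP is initialized finitely often, and only finitely many nodes $<_L\xi$ are ever visited, each finitely often. Nodes to the right of TP are initialized infinitely often, as in Section 6.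

### 7.3 Who can injure a window

**Lemma 7.** Suppose $\alpha$ opens a window with use $u$ at stage $t$, $v<u$ is the first such number entering $D$ later, at stage $s\ge t$, while $\alpha$ holds this window, and $\alpha$ is not initialized at stages in $[t,s]$. Then $v$ is enumerated by some $P_k$ with $k$ smaller than the index of the window, or by an $H$-node $\eta$ with $\eta^\frown\infty\subseteq\alpha$ and $R_\eta(s)\le v<R_\eta(t)$.

*Proof.* If $P_k$ enumerates $v$, then $s>t$, since $P_k$ acts before the visits of a stage. If $k$ were at least the index, then $v\ge r_k(s)\ge u$, a contradiction.

Let an $H_j$-node $\eta$ enumerate $v$, with outcome $\infty$ at $s$. If $\eta<_L\alpha$ or $\eta^\frown f\subseteq\alpha$, then $\delta_s<_L\alpha$ and $\alpha$ is initialized at $s$, a contradiction. If $\alpha\prec\eta$, then $v\ge R_\eta(s)\ge u$, since the window is held and uninjured at this moment, a contradiction. So $\eta^\frown\infty\subseteq\alpha$. At stage $t$, before $\alpha$ was visited, $\eta$ had outcome $\infty$ and put all numbers of row $j$ in $[R_\eta(t),t)$ into $D$. As $v<u\le t$ and $v$ entered later, $v<R_\eta(t)$. Also $v\ge R_\eta(s)$. $\square$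

The next lemma explains why an $N$-node has outcome $\infty$ only when it closes a window: nodes below this outcome never see a window that is held.

**Lemma 8.** If $\eta$ is an $H$-node on TP, then $R_\eta(s)$ is eventually constant on the stages at which $\eta$ is visited.

*Proof.* We check that each $\alpha\prec\eta$ eventually contributes the same, and that only finitely many contribute.

Of the nodes $\alpha<_L\eta$ only finitely many are ever visited, each finitely often, and only these ever hold windows. Eventually their windows are not discarded (this would require $\delta_s<_L\alpha<_L\eta$) and not opened or closed (this would require a visit), and each is injured at most once.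

Let $\alpha\subsetneq\eta$. If $\alpha^\frown\infty\subseteq\eta$, then whenever $\eta$ is visited, $\alpha$ has just closed its window and holds none. If $\alpha^\frown f\subseteq\eta$, then eventually $\alpha$ is not initialized and never has outcome $\infty$, so it closes no more windows and its state changes finitely often; its last window is injured at most once. $\square$

**Lemma 9.** (1) If $\alpha$ is an $N$-node on TP, then all but finitely many injured windows of its final life were first injured by some $P_k$ with $k$ smaller than their index. (2) In each life of an $N$-node, for each $c$ only finitely many windows have purpose number $c$. (3) $\lim_s r_k(s)<\infty$ for each $k$.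

*Proof.* (1) Any other injured window, opened at $t$ and injured at $s$, gives by Lemma 7 an $H$-node $\eta$ with $\eta^\frown\infty\subseteq\alpha$, visited at $t$ and at $s$, and $R_\eta(s)<R_\eta(t)$. There are finitely many such $\eta$, all on TP, so by Lemma 8 this is impossible for large $t$. Only finitely many windows are opened before any given stage.

(2) A life with finitely many visits is trivial. A life with infinitely many visits belongs to a node $\alpha$ on TP, because nodes to the left are visited finitely often and nodes to the right are initialized infinitely often; and it is the final life of $\alpha$. We count the windows with purpose number $c=\langle i,j\rangle$ by their fate. A success raises $\mathrm{succ}(i)$ from $j-1$ to $j$, since $\alpha$ holds one window at a time. So $c$ is not used again, and there is at most one success. A window that never closes is the last one. A failed window was injured. By (1), apart from finitely many windows, it was first injured by some $P_k$ with $k<m_\alpha+c$. Each $P_k$ enumerates at most one number and $\alpha$ holds one window at a time, so at most $m_\alpha+c$ windows are of this kind.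

(3) The numbers $m_\alpha$ of different lives are different, so at most $k+1$ lives have $m_\alpha\le k$. Index $m_\alpha+c\le k$ requires this and $c\le k$. So by (2) only finitely many windows have index $\le k$. $\square$

**Lemma 10.** $D$ is of high prompt degree.

*Proof.* For promptness: by Lemma 9(3), if $W_k$ is infinite, then some $w$ enters $W_k$ at a stage $s>k$ with $w>2k$ and $2w\ge r_k(s)$. So $P_k$ acts at $s$ or has acted before, and its element entered $P$ at the stage at which it entered $W_k$. As $P_k$ contributes at most one element, which is $>2k$, (2) holds. So $P$ is promptly simple via $f(s)=s$. Since $P\le_T D$, $D$ has prompt degree.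

For highness we verify (3) for $D$, with $\rho(j,n)=2\langle j,n\rangle+1$. If $W_j$ is finite, each of the finitely many $H_j$-nodes has outcome $\infty$ finitely often, so only finitely much of row $j$ enters $D$. If $W_j$ is infinite, the $H_j$-node $\eta$ on TP has outcome $\infty$ infinitely often, and by Lemma 8 $R_\eta$ is eventually constant at its visits; so almost all of row $j$ enters $D$. $\square$

### 7.4 Infinitely many successes inside $T'$

**Lemma 11.** No c.e. $B\le_T D$ has $\mathcal P$.

*Proof.* Suppose $B=\Gamma^D$ has $\mathcal P$ via $Y$, and let $K=B\cup Y$, a creative set; $B\cap Y=\emptyset$.

**Step 1 (the reduction $f$, the set $Z$ and the node $\alpha$).** We choose the data that $\alpha$ works with. The finished set $L$ is c.e. By Myhill's theorem there is a computable permutation $h$ taking $\{\langle e,x\rangle:x\in W_e\}$ onto $K$. Let $e_0<e_1<\cdots$ be a computable sequence of indices of $L$. Then $y\in L\iff h(\langle e_n,y\rangle)\in K$ for all $n$, and for fixed $y$ the numbers $h(\langle e_n,y\rangle)$ are distinct. Let $f(0)=h(\langle e_0,0\rangle)$ and $f(y)=h(\langle e_n,y\rangle)$ for the first $n$ that makes this larger than $f(y-1)$. So $f$ is computable and strictly increasing, and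
$$y\in L\iff f(y)\in K.\tag{6}$$
Let $Z=\{f(\langle a,n\rangle):a\in\omega,\ n\in K_0\}$, and let $C$ be given by $\mathcal P$ for this $Z$. Let $\alpha$ be the node on TP for $(\Gamma,B,Y,f,C)$, and let $T=f[\mathrm{col}_\alpha]$. (No circularity arises: the construction treats all tuples, so this one is among them.) $T$ is computable since $f$ is increasing, and $T\cap Z=\{f(\langle\#\alpha,n\rangle):n\in K_0\}$ is noncomputable.

**Step 2 ($T\cap K=T\cap C$).** This is the remaining hypothesis on $T$ in $\mathcal P$. By (6), $T\cap K=f[L\cap\mathrm{col}_\alpha]$. A number $y\in\mathrm{col}_\alpha$ enters $L$ only through $\alpha$ and only if $f(y)\in C$, so $T\cap K\subseteq C$.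

Conversely suppose $y\in\mathrm{col}_\alpha$, $f(y)\in C$ and $y\notin L$. From some stage on, $y$ is a candidate whenever $\alpha$ is idle. If $\alpha$ has outcome $\infty$ infinitely often, then in its final life it passes infinitely often through idle, waiting, window; each time it chooses the least candidate and puts it into $L$. Once $y$ is a candidate, every choice is $\le y$, and no number is chosen again, so $y$ is eventually chosen and enters $L$, a contradiction. Otherwise the state of $\alpha$ is eventually constant, since it returns to idle in its final life only with outcome $\infty$. We exclude the three states.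

- *idle*: impossible, since $y$ is a candidate.
- *waiting$(y')$*: then $y'\notin L$, so $f(y')\notin K=B\cup Y$ by (6), and $\Gamma^D(f(y'))=B(f(y'))=0$. So a window would be opened at a later visit.
- *window$(y')$*: then $y'\in L$, so $f(y')\in B\cup Y$ by (6). If $f(y')\in Y$, the window would be closed. So $f(y')\in B\setminus Y$, and the window is never injured, since otherwise it would be closed. Hence the computation found at its opening is correct, and $\Gamma^D(f(y'))=0\ne1=B(f(y'))$, a contradiction.

**Step 3 (infinitely many windows are eligible for the purpose $i$).** By $\mathcal P$ there is a computable $T'\subseteq T$ with $T'\cap C$ noncomputable and $T'\cap Y$ finite. Let $T'=V_i$ with $i\ge1$. Since $T\cap C$ is infinite, $L\cap\mathrm{col}_\alpha$ is infinite by Step 2, so $\alpha$ opens infinitely many windows in its final life (only finitely many were opened before it). We claim that infinitely many of them are opened for some $y$ at some stage $t$ with $f(y)\in V_{i,t}$.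

Suppose not. For $x=f(y)\in T'$ let $s(x)$ be least with $x\in V_{i,s(x)}$. If $x\in C$, then $y\in L$ by Step 2 and (6), and the window for $y$ was opened at some stage $t$. For almost all such $x$ we have $x\notin V_{i,t}$, that is, $t<s(x)$, so $y\in L_{s(x)}$. Conversely $y\in L$ implies $x\in C$. Thus for almost all $x\in T'$, $x\in C\iff y\in L_{s(x)}$, and $T'\cap C$ would be computable, a contradiction.

**Step 4 ($\mathrm{succ}(i)$ is unbounded in the final life).** Suppose $\mathrm{succ}(i)<J$ always. For the windows from Step 3 with $t>i$, the purpose $i$ was eligible. Since the purpose number is chosen minimal, it is at most $\langle i,\mathrm{succ}(i)+1\rangle\le\langle i,J\rangle$. By Lemma 9(2) there are only finitely many windows with such purpose numbers, contradicting Step 3.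

**Step 5 (the contradiction).** Each increment of $\mathrm{succ}(i)$ comes from a success with purpose $i$, hence from a $y$ with $f(y)\in V_i\cap Y=T'\cap Y$. Different windows have different $y$, since $y$ is in $L$ once its window is open. As $f$ is injective, $T'\cap Y$ is infinite by Step 4, a contradiction. $\square$

Lemmas 10 and 11 prove Theorem III, and with it Theorem IV: the answer to the question is no. $\square$

## 8. Upward closure of the degrees of $\mathcal P$ sets

The proof gives more: every incomplete c.e. degree above $\deg(A)$ contains a set whose orbit misses the degrees below $\mathbf d$.

**Theorem V.** Let $\mathbf P=\{\deg(B):B\text{ c.e.},\ \mathcal P(B)\}$, $\mathbf a=\deg(A)$ from Theorem II, and $\mathbf d=\deg(D)$ from Theorem III.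

1. $\mathbf P$ is closed upward in the c.e. degrees.
2. $\mathbf P$ contains the incomplete high prompt degree $\mathbf a$, and contains no degree $\le\mathbf d$, where $\mathbf d<\mathbf 0'$ is high and prompt.
3. For every c.e. degree $\mathbf e$ with $\mathbf a\le\mathbf e<\mathbf 0'$ (every such $\mathbf e$ is high and prompt) there is a c.e. set of degree $\mathbf e$ whose orbit contains no set of degree $\le\mathbf d$.

*Proof.* **Item 1.** The idea is that joining with a set $E$ does not destroy $\mathcal P$, since $X$ can be kept out of the new half. Let $\mathcal P(B)$ hold via $X$, and let $E\ge_T B$ be c.e. Then $B\oplus E\equiv_T E$, and we show $\mathcal P(B\oplus E)$ via $X\oplus\emptyset$. These two sets are disjoint. Their union $(B\cup X)\oplus E$ is creative, since the creative set $B\cup X$ is $m$-reducible to it. Given $Z=Z_0\oplus Z_1$, let $C_0$ be given by $\mathcal P(B)$ for $Z_0$, and put $C=C_0\oplus Z_1$. Let $T=T_0\oplus T_1$ be computable with $T\cap Z$ noncomputable and $T\cap((B\cup X)\oplus E)=T\cap C$.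

If $T_1\cap Z_1$ is noncomputable, let $T'=\emptyset\oplus T_1$. Then $T'\cap C=\emptyset\oplus(T_1\cap Z_1)$ is noncomputable and $T'\cap(X\oplus\emptyset)=\emptyset$.

Otherwise $T_0\cap Z_0$ is noncomputable, and $T_0\cap(B\cup X)=T_0\cap C_0$. Take $T_0'\subseteq T_0$ from $\mathcal P(B)$, and let $T'=T_0'\oplus\emptyset$. Then $T'\cap C=(T_0'\cap C_0)\oplus\emptyset$ is noncomputable and $T'\cap(X\oplus\emptyset)=(T_0'\cap X)\oplus\emptyset$ is finite.

**Item 2.** This restates Theorems II, III and IV.

**Item 3.** Let $\mathbf a\le\mathbf e<\mathbf 0'$. Then $\mathbf e'\ge\mathbf a'=\mathbf 0''$ and $\mathbf e'\le\mathbf 0''$, so $\mathbf e$ is high; it is prompt by upward closure of the prompt degrees. By item 1 there is a c.e. set of degree $\mathbf e$ with $\mathcal P$. By Theorem I every set in its orbit has $\mathcal P$, and by Theorem III none of these sets is computable in $D$. $\square$
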